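# F-pure modules over Cartier algebras are generically F-regular

Rings are noetherian, commutative and of characteristic $p>0$. A ring $R$ is **$F$-finite** if the Frobenius map $R\to R$, $r\mapsto r^p$, is finite. We write $q=p^e$ throughout, so $q$ always goes with the current $e$.

## 1. Operators on a domain: the rank one case

**Definition.** A *$p^{-e}$-linear operator* on $R$ is an additive map $\varphi:R\to R$ with $\varphi(r^{q}s)=r\varphi(s)$ for all $r,s\in R$.

**Example 1.** Let $R=\mathbb F_p[x]$. It is free over $R^p=\mathbb F_p[x^p]$ on $1,x,\dots,x^{p-1}$. Put $\kappa\big(\sum_{i<p}r_i^px^i\big)=r_{p-1}$. This is $p^{-1}$-linear, and on monomials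
$$\kappa(x^i)=x^{(i+1)/p-1}\ \text{ if } p\mid i+1,\qquad \kappa(x^i)=0\ \text{ otherwise.}$$
So $\kappa$ divides the number $i+1$ by $p$ if possible; hence $\kappa^e(x^i)=x^{(i+1)/q-1}$ if $q\mid i+1$, and $0$ otherwise.

Let $I\subseteq R$ be a nonzero ideal with $\kappa^e(I)\subseteq I$ for some $e\ge1$. *Then $I=R$.* Indeed, let $g\in I$ be nonzero of minimal degree $n$, and suppose $n\ge1$. Choose $0\le j\le q-1$ with $q\mid n+j+1$. The leading term of $x^jg$ has degree $n+j$, and $\kappa^e$ sends it to a nonzero term of degree $(n+j+1)/q-1\le n/q<n$; lower terms go to terms of lower degree. So $\kappa^e(x^jg)$ is a nonzero element of $I$ of degree less than $n$, a contradiction. Hence $n=0$ and $I=R$.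

**Example 2.** On the same ring let $\lambda(r)=\kappa(x^{p-1}r)$, so $\lambda(x^i)=x^{i/p}$ if $p\mid i$ and $0$ otherwise. Now the ideal $(x)$ is stable: $\lambda(x^{i})\in(x)$ for all $i\ge1$. But after inverting $x$ this obstruction disappears, as we check in a moment.

Here is the situation of this section. Let $R$ be an $F$-finite domain with fraction field $K$. Put $\mathcal C_0=R$, acting by multiplication. For each $e\ge1$ let $\mathcal C_e$ be an additive group of $p^{-e}$-linear operators on $R$, stable under pre- and post-composition with multiplications by elements of $R$, with $\mathcal C_e\circ\mathcal C_{e'}\subseteq\mathcal C_{e+e'}$. There may be infinitely many operators, with no finite generation of any kind. Suppose that the operators of positive degree reach everything: finite sums of values $\varphi(r)$, with $\varphi\in\mathcal C_e$, $e\ge1$, fill $R$. We ask: *is there one element $c\ne0$ such that $R_c$ has no stable ideals except $0$ and $R_c$?*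

To speak about $R_c$ we extend operators to fractions by $\varphi(r/s)=\varphi(s^{q-1}r)/s$; this is forced by $r/s=s^{q-1}r/s^q$. It is well defined: if $s'r=sr'$, then
$$s'\varphi(s^{q-1}r)=\varphi\big((ss')^{q-1}s'r\big)=\varphi\big((ss')^{q-1}sr'\big)=s\varphi(s'^{q-1}r').$$

In Example 1 with $\mathcal C_e=\{\kappa^e(a\,\cdot):a\in R\}$ the answer is $c=1$. In Example 2 with $\mathcal C_e=\{\lambda^e(a\,\cdot):a\in R\}$ the operators reach everything since $\lambda(1)=1$. The choice $c=1$ fails because of $(x)$, and $c=x$ works: a nonzero stable ideal $I$ of $R_x$ is stable under $\kappa=\lambda(x^{1-p}\,\cdot)$, so $I\cap R$ is a nonzero $\kappa$-stable ideal of $R$, which is $R$ by Example 1.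

The known input concerns a single operator. It is a theorem of Blickle and Böckle, stated in full as Theorem 2 below. For a domain and the module $R$ itself it says: *if $R$ is an $F$-finite domain and $\varphi$ is a $p^{-e}$-linear operator, $e\ge1$, with $\varphi(R)=R$, then there is $f\neq0$ such that $R_f$ has no $\varphi$-stable ideals except $0$ and $R_f$.*

**Proposition 1.** In the situation above there is $0\ne c\in R$ such that the only $\mathcal C$-stable ideals of $R_c$ are $0$ and $R_c$.

*Proof.* The operators of positive degree reach $R\ne0$, so one of them, $\varphi\in\mathcal C_e$ with $e\ge1$, is nonzero. Its image $J=\varphi(R)$ is an ideal, because $r\varphi(s)=\varphi(r^qs)$. Choose $0\ne d\in J$. Then $\varphi(R_d)=R_d$, since $\varphi(r)/d^k=\varphi(r/d^{kq})$ shows $\varphi(R_d)=J_d=R_d$. The ring $R_d$ is again an $F$-finite domain: if $r_1,\dots,r_m$ generate $R$ over $R^p$, they generate $R_d$ over $(R_d)^p$, because $r/d^k=d^{k(p-1)}r/d^{kp}$. Apply the single-operator theorem to $\varphi$ on $R_d$: there is $f\ne0$, which we may take in $R$ after multiplying by a power of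 the unit $d$, such that $R_{df}$ has no $\varphi$-stable ideals except $0$ and the whole ring. Put $c=df$. A $\mathcal C$-stable ideal of $R_c$ is in particular $\varphi$-stable. $\square$

So out of the whole algebra we needed one operator. The reason is that at the generic point the space is $K$, the image of an operator is a $K$-subspace of $K$, and there are only two such subspaces: a nonzero operator is automatically surjective there. What changes for a module $M$ of higher rank, over a ring with several components?

## 2. Cartier modules of higher rank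

**Definition.** An *$R$-Cartier algebra* is an $\mathbb N$-graded ring $\mathcal C=\bigoplus_{e\ge0}\mathcal C_e$ with a ring homomorphism $R\to\mathcal C_0$, assumed surjective, such that
$$r\varphi=\varphi r^{p^e}\qquad(r\in R,\ \varphi\in\mathcal C_e).\tag{1}$$
Put $\mathcal C_+=\bigoplus_{e\ge1}\mathcal C_e$. A *$\mathcal C$-module* is a left $\mathcal C$-module $M$, viewed as an $R$-module through $R\to\mathcal C_0$. It is *coherent* if it is finitely generated over $R$.

The algebras of Section 1 are examples, acting on $M=R$. Relation (1) says that $\varphi\in\mathcal C_e$ acts on any $\mathcal C$-module by an additive map with $\varphi(r^qm)=r\varphi(m)$. In the same way, groups of such maps on a fixed module $M$, closed under composition and under composition with scalars, form a Cartier algebra with $\mathcal C_0$ the image of $R$.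

For $L\subseteq M$ let $\mathcal C_eL$ be the additive span of the $\varphi(l)$ with $\varphi\in\mathcal C_e$, $l\in L$, and put $\mathcal C_+L=\sum_{e\ge1}\mathcal C_eL$, $\mathcal CL=\sum_{e\ge0}\mathcal C_eL$.

**Definition.** Let $M$ be a coherent $\mathcal C$-module.

- The pair $(M,\mathcal C)$, or $M$, is *$F$-pure* if $\mathcal C_+M=M$.
- A $\mathcal C$-submodule $N\subseteq M$ *agrees with $M$ generically* if $N_\eta=M_\eta$ for every generic point $\eta$ of $\operatorname{Supp}M$.
- An $F$-pure pair is *$F$-regular* if $M$ has no proper $\mathcal C$-submodule agreeing with $M$ generically.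
- For $c\in R$, the localization $\mathcal C_c=\mathcal C\otimes_RR_c$ is an $R_c$-Cartier algebra and $M_c$ is a coherent $\mathcal C_c$-module. The pair $(M,\mathcal C)$ is *generically $F$-regular* if there is $c\in R$ such that $\operatorname{Spec}R_c\cap\operatorname{Supp}M$ is dense in $\operatorname{Supp}M$ and $(M_c,\mathcal C_c)$ is $F$-regular.

For $M=R$ a domain, a submodule is an ideal, it agrees with $R$ generically exactly when it is nonzero, and density of $\operatorname{Spec} R_c$ means $c\ne0$. So Example 1 is $F$-regular; Example 2 is $F$-pure and generically $F$-regular, but not $F$-regular.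

**Theorem 2 (Blickle–Böckle).** Let $R$ be $F$-finite, and let $\mathcal C$ be principally generated, that is, generated over $\mathcal C_0$ by a single homogeneous element of positive degree. Then every coherent $F$-pure pair $(M,\mathcal C)$ is generically $F$-regular.

We use Theorem 2 as a black box. To use it for one operator, take the following algebra: for $e\ge1$ let $\bigoplus_{i\ge0}X^iR$ be the ring with $rX=Xr^{p^e}$ and $\deg X=e$. It is a Cartier algebra, since $r\cdot X^ia=X^ir^{p^{ie}}a=X^ia\cdot r^{p^{ie}}$, and it is generated by $X$ over its degree $0$ part $R$. It acts on any $R$-module carrying an additive map $\chi$ with $\chi(r^{p^e}m)=r\chi(m)$, by letting $X$ act as $\chi$. The module is $F$-pure as soon as $\chi$ is surjective. With $M=R$ a domain this gives the form quoted in Section 1.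

In "Test ideals via algebras of $p^{-e}$-linear maps" (arXiv:0912.2255, 2009), Manuel Blickle explains that the existence of test modules in complete generality comes down to the generic $F$-regularity of all $F$-pure pairs. The result of these notes is that this holds with no finiteness condition on $\mathcal C$.

**Theorem 3.** Let $R$ be $F$-finite, $\mathcal C$ an $R$-Cartier algebra, and $M$ a coherent $F$-pure $\mathcal C$-module. Then $(M,\mathcal C)$ is generically $F$-regular.

The natural first attempt is to copy Proposition 1. Say $R$ is a domain and $V=M_K$. Look for a homogeneous $\varphi\in\mathcal C_+$ with $\varphi(V)=V$; then $\varphi(M_d)=M_d$ for some $d\ne0$, and Theorem 2 applies to $\varphi$ on $M_d$. The trouble is the first step: for $\dim_KV\ge2$ there are proper nonzero subspaces, and $\mathcal C_+V=V$ need not produce a surjective $\varphi$.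

**Example 3.** Let $R=\mathbb F_p[x]$, $M=R\oplus R$, $\mathcal C_0=R$ and, for $k\ge 1$ respectively $k\ge0$,
$$\mathcal C_{2k}=\{(f,g)\mapsto(\kappa^{2k}(af),0):a\in R\},\qquad \mathcal C_{2k+1}=\{(f,g)\mapsto(0,\kappa^{2k+1}(af)):a\in R\}.$$
These are closed under composition with scalars. For composition of two operators of positive degree: if the operator applied first has odd degree, its values have first coordinate $0$ and the composite is $0$. If it has even degree $2k$, the identity $\kappa^{e}(b\,\kappa^{2k}(af))=\kappa^{e+2k}(b^{p^{2k}}af)$ shows that the composite lies in $\mathcal C_{e+2k}$. So $\mathcal C$ is a Cartier algebra. Since $\kappa$ is surjective, $\mathcal C_+M\supseteq (R\oplus0)+(0\oplus R)=M$, so $M$ is $F$-pure. But every homogeneous operator of positive degree has its image in $R\oplus0$ or in $0\oplus R$. None is surjective on $M$, nor on any $M_c$ with $c\ne0$, nor on $K^2$. Adding an even and an odd operator does not help, since the sum is not homogeneous and Theorem 2 needs a homogeneous generator.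

Still, this pair is $F$-regular. Let $N$ be a $\mathcal C$-submodule with $N_K=K^2$. Then $N$ contains some $(f,g)$ with $f\ne0$, and $(\kappa^2(af),0)\in N$ for all $a$. If $f$ has degree $n$, choose $0\le j\le p^2-1$ with $p^2\mid n+j+1$; then $\kappa^2(x^jf)\ne0$ by its leading term. So $I=\{h:(h,0)\in N\}$ is a nonzero ideal with $\kappa^2(I)\subseteq I$, hence $I=R$ by Example 1. Thus $R\oplus0\subseteq N$, and the operators of degree one give $0\oplus R\subseteq N$.

Look at how this worked. The subspace $V_1=0\oplus K$ is killed by $\mathcal C_+$. On the quotient $V/V_1=K$ there *is* a surjective homogeneous operator, so we control $N$ modulo $V_1$. Then $V_1$ comes for free, since $F$-purity reaches it from outside. This suggests the plan: take a composition series of $V$ under $\mathcal C$. Simple factors killed by $\mathcal C_+$ should be absorbed by $F$-purity. On the other simple factors we look for a single operator, and we do not insist that it be surjective on the whole factor: surjectivity on *some* nonzero subspace may be enough, because simplicity lets $\mathcal C$ spread that subspace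 over everything.

## 3. Localization, images of operators, and the annihilator

This section justifies the passage between $M$, $M_c$ and $M_K$. Let $S\subseteq R$ be multiplicative, $M$ a $\mathcal C$-module. For $\varphi\in\mathcal C_e$ put
$$\varphi(m/s)=\varphi(s^{q-1}m)/s.\tag{2}$$
This is well defined: if $ts'm=tsm'$ with $t\in S$, then
$$ts'\varphi(s^{q-1}m)=\varphi\big((tss')^{q-1}ts'm\big)=\varphi\big((tss')^{q-1}tsm'\big)=ts\,\varphi(s'^{q-1}m').$$
It is additive (use a common denominator). It is compatible with products: for $\psi\in\mathcal C_{e'}$, $q'=p^{e'}$,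
$$\varphi(\psi(m/s))=\varphi\big(s^{q-1}\psi(s^{q'-1}m)\big)/s=\varphi\psi\big(s^{q'(q-1)+q'-1}m\big)/s=(\varphi\psi)(s^{qq'-1}m)/s .$$
So $S^{-1}M$ is a $\mathcal C$-module. Moreover
$$\varphi(a^qy)=a\varphi(y)\qquad(a\in S^{-1}R,\ y\in S^{-1}M).\tag{3}$$
For $a=r\in R$ this is immediate from (2). For $t\in S$ it gives $t\varphi(t^{-q}y)=\varphi(y)$, that is, $\varphi(t^{-q}y)=t^{-1}\varphi(y)$, and the two cases combine.

A *$\mathcal C$-submodule of $S^{-1}M$* will mean an $S^{-1}R$-submodule stable under $\mathcal C$. For $S=\{c^k\}$ the element $\varphi\otimes c^{-k}$ of $\mathcal C_c$ acts by $y\mapsto\varphi(c^{-k}y)$. So the $\mathcal C$-submodules of $M_c$ in this sense are exactly the $\mathcal C_c$-submodules, and $(\mathcal C_c)_+M_c=\mathcal C_+M_c$.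

**Lemma 4.** Let $M$ be a $\mathcal C$-module and $S\subseteq R$ multiplicative.

- (a) If $N\subseteq M$ is a $\mathcal C$-submodule, so is $S^{-1}N\subseteq S^{-1}M$. If $N'\subseteq S^{-1}M$ is a $\mathcal C$-submodule, its preimage $N$ in $M$ is a $\mathcal C$-submodule and $S^{-1}N=N'$.
- (b) For an $R$-submodule $L\subseteq M$ and $\varphi\in\mathcal C_e$, the set $\varphi(L)$ is an $R$-submodule and $S^{-1}\varphi(L)=\varphi(S^{-1}L)$. Hence $\mathcal C_eL$, $\mathcal C_+L$, $\mathcal CL$ are $R$-submodules whose formation commutes with localization. The module $\mathcal CL$ is the $\mathcal C$-submodule generated by $L$. In particular $F$-purity passes to localizations.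
- (c) If $\mathcal C_+M=M$, then $M=\sum_{e\ge k}\mathcal C_eM$ for every $k$, and $\operatorname{Ann}_RM$ is a radical ideal.
- (d) Quotients and localizations of $F$-finite rings are $F$-finite.

*Proof.* (a) The first statement is clear from (2). The map $M\to S^{-1}M$ commutes with $\mathcal C$, so preimages are stable; $S^{-1}N=N'$ holds for all submodules of a localization.

(b) The set $\varphi(L)$ is a subgroup, and $r\varphi(l)=\varphi(r^ql)$. The two inclusions come from $\varphi(l)/s=\varphi(l/s^q)$ and $\varphi(l/s)=\varphi(s^{q-1}l)/s$. The modules $\mathcal C_eL,\mathcal C_+L,\mathcal CL$ are sums of modules $\varphi(L)$, and sums commute with localization. Since $1\in\mathcal C_0$, the module $\mathcal CL$ contains $L$; it is stable under $\mathcal C$, and any $\mathcal C$-submodule containing $L$ contains it.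

(c) Iterating, $M=\mathcal C_+^kM\subseteq\sum_{e\ge k}\mathcal C_eM$, because a product of $k$ homogeneous elements of positive degree has degree at least $k$. Let $r^nM=0$ and choose $k$ with $p^k\ge n$. For $e\ge k$ and $\varphi\in\mathcal C_e$ we get $r\varphi(m)=\varphi(r^{p^e}m)=0$. So $r$ kills $\sum_{e\ge k}\mathcal C_eM=M$.

(d) If $r_1,\dots,r_m$ generate $R$ over $R^p$, their images generate $R/I$ over $(R/I)^p$, and they generate $S^{-1}R$ over $(S^{-1}R)^p$ because $r/s=s^{p-1}r/s^p$. $\square$

By (3), if $R$ is a domain with fraction field $K$ and $U\subseteq M_K$ is a $K$-subspace, then $\varphi(U)$ is a $K$-subspace. Kernels are different: on $K=\mathbb F_p(x)$ the operator $\kappa$ has $\kappa(1)=0$ and $\kappa(K)=K$, so there is no rank–nullity formula. The argument below uses images only.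

## 4. An operator of minimal image on a simple factor

This is the step that replaces "nonzero implies surjective". Let $A$ be a domain with fraction field $K$ and let $\mathcal C$ be an $A$-Cartier algebra.

**Lemma 5.** Let $V\ne0$ be a finite-dimensional $K$-space that is a $\mathcal C$-module, obtained by localizing a $\mathcal C$-module as in Section 3. Suppose its only $\mathcal C$-stable $K$-subspaces are $0$ and $V$, and $\mathcal C_+V\ne0$. Then there are a homogeneous $\chi\in\mathcal C_+$ and a $K$-subspace $0\ne W\subseteq V$ with $\chi(W)=W$.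

*Proof.* **Step 1: choose an operator with the smallest possible image.** Since $\mathcal C_+V\ne0$, some homogeneous $\varphi\in\mathcal C_+$ has $\varphi(V)\ne0$. Among all such $\varphi$ pick one with $\dim_K\varphi(V)$ minimal, and put $W=\varphi(V)\neq0$. We would like $\varphi(W)=W$, but it may happen that $\varphi(W)=0$. So we allow a detour through another operator.

**Step 2: a detour gives nothing or everything.** Let $\psi\in\mathcal C$ be homogeneous. Then $\varphi\psi\varphi\in\mathcal C_+$ is homogeneous, and $\varphi\psi\varphi(V)\subseteq\varphi(V)=W$. If $\varphi\psi\varphi(V)\neq0$, its dimension is at least $\dim W$ by minimality, so it equals $W$. Hence $\varphi\psi(W)=\varphi\psi\varphi(V)$ is $0$ or $W$.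

**Step 3: not all detours give zero.** Suppose $\varphi\psi(W)=0$ for all homogeneous $\psi$. Then $\varphi(\mathcal CW)=0$, because $\mathcal CW$ is the additive span of the $\psi(w)$. But $\mathcal CW$ is a $\mathcal C$-stable $K$-subspace containing $W\ne0$, so it is $V$, and $\varphi(V)=0$, a contradiction. So there is a homogeneous $\psi$ with $\varphi\psi(W)=W$. Take $\chi=\varphi\psi$, which has positive degree. $\square$

**Example 4.** Let $R=\mathbb F_p[x]$, $M=R^2$, $\mathcal C_0=R$, and for $e\ge1$ let $\mathcal C_e$ consist of all maps
$$(f_1,f_2)\mapsto\big(\kappa^e(a_{11}f_1)+\kappa^e(a_{12}f_2),\ \kappa^e(a_{21}f_1)+\kappa^e(a_{22}f_2)\big),\qquad a_{ij}\in R .$$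
This is closed under composition by the identity used in Example 3. The space $V=K^2$ has no $\mathcal C$-stable subspaces except $0$ and $V$: if $U$ is stable and contains $u=(f_1,f_2)$ with $f_j\ne0$, then $U$ contains $au$ with $a=x^{p-1}/f_j$, and applying the operator that puts $\kappa$ of the $j$-th coordinate into the $i$-th place gives the $i$-th basis vector. The operator $\varphi(f_1,f_2)=(\kappa(f_2),0)$ has one-dimensional image $W=K\oplus0$, which is minimal, and $\varphi(W)=0$. The detour $\psi(f_1,f_2)=(0,\kappa(f_1))$ gives $\varphi\psi(f_1,f_2)=(\kappa^2(f_1),0)$, and indeed $\varphi\psi(W)=W$.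

## 5. Modules over a domain

We now return to $M$ itself. The aim of this section is the following.

**Theorem 6.** Let $A$ be an $F$-finite noetherian domain, $K=\operatorname{Frac}A$, $\mathcal C$ an $A$-Cartier algebra, and $M$ a coherent $\mathcal C$-module with $\mathcal C_+M_K=M_K$. Then there is $0\ne c\in A$ such that
$$\text{every $\mathcal C$-submodule } N\subseteq M\text{ with }N_K=M_K\text{ satisfies }N_c=M_c.\tag{4}$$

Call $M$ *good* if such a $c$ exists. If $c$ satisfies (4), so does every nonzero multiple of $c$. The important point in (4) is that $c$ does not depend on $N$; for one $N$ at a time, such a $c$ exists simply because $M/N$ is finitely generated and torsion. Below, $L_K$ denotes $L\otimes_AK$, and we use freely that for a finitely generated $A$-module $Q$ with $Q_K=0$ there is $0\ne c\in A$ with $Q_c=0$.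

**Lemma 7.** Let $A$ be as in Theorem 6 and $M$ a coherent $\mathcal C$-module such that $V=M_K$ satisfies the hypotheses of Lemma 5. Then $M$ is good.

*Proof.* Take $\chi\in\mathcal C_e$, $e\ge1$, and $W$ from Lemma 5.

**Step 1: an integral model of $W$ on which $\chi$ is surjective.** Let $L\subseteq M$ be the preimage of $W$ under $M\to V$. It is finitely generated, $L_K=W$, and $\chi(L)\subseteq L$ since $\chi(W)\subseteq W$. By Lemma 4(b), $\chi(L)$ is a submodule of $L$ with $\chi(L)_K=\chi(W)=W=L_K$. So $L/\chi(L)$ is finitely generated with zero generic fiber, and there is $0\ne d\in A$ with $\chi(L_d)=\chi(L)_d=L_d$.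

**Step 2: apply Theorem 2 to $\chi$ on $L_d$.** Let $\mathcal C'=\bigoplus_iX^iA_d$ with $\deg X=e$ and $aX=Xa^{p^e}$, acting on $L_d$ by letting $X$ act as $\chi$; this is allowed by (3). The algebra $\mathcal C'$ is principally generated, $A_d$ is $F$-finite, $L_d$ is coherent, and $L_d$ is $F$-pure because $\chi(L_d)=L_d$. By Theorem 2 there is $f\in A_d$ such that $\operatorname{Spec}A_d[1/f]\cap\operatorname{Supp}L_d$ is dense in $\operatorname{Supp}L_d$ and $(L_d[1/f],\mathcal C'_f)$ is $F$-regular. Since $L_K=W\ne0$, we have $\operatorname{Supp}L_d=\operatorname{Spec}A_d$, so $f\ne0$. Multiplying $f$ by a power of the unit $d$ we may take $f\in A$. Put $c=df$.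

**Step 3: submodules of full rank contain $L$ after inverting $c$.** Let $N\subseteq M$ be a $\mathcal C$-submodule with $N_K=V$. As $\chi\in\mathcal C$, the module $N\cap L$ is $\chi$-stable, and $(N\cap L)_K=N_K\cap L_K=V\cap W=W=L_K$. So $(N\cap L)_c$ is a $\mathcal C'_f$-submodule of $L_c$ that agrees with $L_c$ at the only generic point $(0)$ of $\operatorname{Supp}L_c=\operatorname{Spec}A_c$. By $F$-regularity $(N\cap L)_c=L_c$, that is, $N_c\supseteq L_c$.

**Step 4: spread from $L$ to $M$.** Since $N_c$ is a $\mathcal C$-submodule, $N_c\supseteq\mathcal CL_c=(\mathcal CL)_c$. Now $(\mathcal CL)_K=\mathcal CW$ is a $\mathcal C$-stable subspace of $V$ containing $W\neq0$, so it is $V$. Hence there is $0\ne c'\in A$ with $(\mathcal CL)_{c'}=M_{c'}$, and $c'$ depends only on $L$, not on $N$. Therefore $N_{cc'}\supseteq(\mathcal CL)_{cc'}=M_{cc'}$, and $cc'$ satisfies (4). $\square$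

*Proof of Theorem 6.* We induct on $n=\dim_KM_K$, with $A$ and $\mathcal C$ fixed. If $n=0$, some $c\ne0$ kills $M$, so $M_c=0$ and (4) holds. Let $n\ge1$ and $V=M_K$.

**Step 1: split off a simple submodule and use induction on the quotient.** Choose a nonzero $\mathcal C$-stable $K$-subspace $V_1\subseteq V$ of minimal dimension, and let $M_1\subseteq M$ be its preimage, a $\mathcal C$-submodule with $(M_1)_K=V_1$. The coherent $\mathcal C$-module $M/M_1$ has $(M/M_1)_K=V/V_1$, of dimension less than $n$, and $\mathcal C_+(V/V_1)=V/V_1$ because $\mathcal C_+V=V$. By induction it is good, with some $c_0\ne0$. If $N\subseteq M$ is a $\mathcal C$-submodule with $N_K=V$, its image in $M/M_1$ is a $\mathcal C$-submodule with generic fiber $V/V_1$. Hence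
$$N_{c_0}+(M_1)_{c_0}=M_{c_0}.\tag{5}$$

It remains to get rid of $M_1$. Note that the hypothesis $\mathcal C_+V=V$ is inherited by the quotient $V/V_1$ but not by the subspace $V_1$, as Example 3 shows. So there are two cases.

**Step 2: the case $\mathcal C_+V_1=0$.** Here nothing can be said about $N\cap M_1$ directly, and we use that $M$ is generically reached by $\mathcal C_+$. Choose $c_1\ne0$ killing the torsion submodule of $M$, so that $M_{c_1}$ is a submodule of $V$. Since $(\mathcal C_+M)_K=\mathcal C_+V=V$, choose $c_2\ne0$ with $(\mathcal C_+M)_{c_2}=M_{c_2}$. Put $c=c_0c_1c_2$. Then $\mathcal C_+(M_1)_c=0$, since inside $V$ we have $(M_1)_c\subseteq V_1$ and $\mathcal C_+V_1=0$. For $N$ as above, (5) gives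
$$M_c=\mathcal C_+M_c=\mathcal C_+\big(N_c+(M_1)_c\big)=\mathcal C_+N_c\subseteq N_c .$$
So $c$ satisfies (4).

**Step 3: the case $\mathcal C_+V_1\ne0$.** By minimality $V_1$ has no $\mathcal C$-stable subspaces other than $0$ and $V_1$. So Lemma 7 applies to $M_1$, and $M_1$ is good with some $c_1\ne0$. Put $c=c_0c_1$. If $N_K=V$, then $(N\cap M_1)_K=V\cap V_1=V_1$, so $(N\cap M_1)_{c_1}=(M_1)_{c_1}$ and $N_c\supseteq(M_1)_c$. Together with (5), $N_c=M_c$. $\square$

## 6. Gluing over the components of the support

We prove Theorem 3. Two things separate it from Theorem 6: $\operatorname{Supp}M$ may have several components, and $R$ need not act on $M$ through a reduced ring. The second is settled by Lemma 4(c): for an $F$-pure $M$ the annihilator is radical.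

If $M=0$ take $c=1$. Otherwise let $\eta_1,\dots,\eta_n$ be the generic points of $\operatorname{Supp}M=V(\operatorname{Ann}M)$, that is, the minimal primes of $\operatorname{Ann}M$.

**Lemma 8.** Let $M\ne0$ be as in Theorem 3. For each $i$ there is $c_i\in\bigcap_{j\ne i}\eta_j\setminus\eta_i$ such that every $\mathcal C$-submodule $N\subseteq M$ with $N_{\eta_i}=M_{\eta_i}$ satisfies $N_{c_i}=M_{c_i}$.

*Proof.* **Step 1: isolate the component.** The prime $\eta_i$ contains no $\eta_j$ with $j\ne i$, hence not their intersection. Choose $d\in\bigcap_{j\ne i}\eta_j\setminus\eta_i$ (for $n=1$ the intersection is $R$). The support of $M_d$ has the single generic point $\eta_i$, and $M_d$ is $F$-pure over $\mathcal C_d$ by Lemma 4(b). By Lemma 4(c), $\operatorname{Ann}_{R_d}M_d$ is radical, so it is the intersection of its minimal primes, which is $\eta_iR_d$.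

**Step 2: pass to a domain.** Put $A=R_d/\eta_iR_d$, an $F$-finite noetherian domain by Lemma 4(d), and $K=\operatorname{Frac}A$. Let $\bar{\mathcal C}_e$ be the image of $(\mathcal C_d)_e$ in the additive endomorphisms of $M_d$, and $\bar{\mathcal C}=\bigoplus_e\bar{\mathcal C}_e$ with composition as product. The image of $R_d$ in these endomorphisms is $R_d/\operatorname{Ann}M_d=A$, so $\bar{\mathcal C}_0=A$, and relation (1) for $\mathcal C_d$ gives relation (1) for $\bar{\mathcal C}$ over $A$. Thus $\bar{\mathcal C}$ is an $A$-Cartier algebra, $M_d$ is a coherent $\bar{\mathcal C}$-module with the same submodules as over $\mathcal C_d$, and $\bar{\mathcal C}_+M_d=M_d$. By Lemma 4(b), $\bar{\mathcal C}_+(M_d)_K=(M_d)_K$.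

**Step 3: apply Theorem 6.** It gives $0\ne\bar c\in A$ satisfying (4) for $M_d$. Multiplying by a power of the unit $d$ we may assume that $\bar c$ is the image of some $c'\in R\setminus\eta_i$. Put $c_i=c'd$, which lies in $\bigcap_{j\ne i}\eta_j\setminus\eta_i$. Let $N\subseteq M$ be a $\mathcal C$-submodule with $N_{\eta_i}=M_{\eta_i}$. Inverting $A\setminus0$ on modules killed by $\eta_iR_d$ is the same as localizing at $\eta_i$, so $(N_d)_K=N_{\eta_i}=M_{\eta_i}=(M_d)_K$. By (4), $N_{c_i}=(N_d)_{c'}=(M_d)_{c'}=M_{c_i}$. $\square$

*Proof of Theorem 3.* **Step 1: one element for all components.** Put $c=c_1+\dots+c_n$. Modulo $\eta_i$ all $c_j$ with $j\ne i$ vanish, so $c\equiv c_i\not\equiv0$; hence $c\notin\eta_i$ for every $i$. (For $M=R=\mathbb F_p[x,y]/(xy)$ one could have $c_1=x$, $c_2=y$ with $\eta_1=(y)$, $\eta_2=(x)$, and $c=x+y$ is nonzero on both axes.) So $\operatorname{Spec}R_c\cap\operatorname{Supp}M$ contains all generic points of $\operatorname{Supp}M$ and is dense. By Lemma 4(b), $(M_c,\mathcal C_c)$ is $F$-pure.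

**Step 2: $F$-regularity.** Let $N'\subseteq M_c$ be a $\mathcal C_c$-submodule agreeing with $M_c$ generically, and $N\subseteq M$ its preimage, a $\mathcal C$-submodule with $N_c=N'$. The generic points of $\operatorname{Supp}M_c$ are $\eta_1,\dots,\eta_n$, and $N_{\eta_i}=N'_{\eta_i}=M_{\eta_i}$ for all $i$. By Lemma 8, $(M/N)_{c_i}=0$ for all $i$. The module $M/N$ is finitely generated, so some power $c_i^k$, with a common $k$, kills it for every $i$. In the expansion of $(c_1+\dots+c_n)^{nk}$ each monomial contains some $c_i$ to a power at least $k$, so $c^{nk}$ kills $M/N$. Hence $N'=N_c=M_c$. $\square$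

## 7. Test modules and the F-regular locus

Lemma 8 bounds all generically full submodules from below, and this yields a smallest one. Below, the $F$-regular locus of $(M,\mathcal C)$ is the set of $\mathfrak p\in\operatorname{Supp}M$ such that $M_{\mathfrak p}$ has no proper $\mathcal C$-submodule agreeing with it generically (it is $F$-pure by Lemma 4(b)).

**Theorem 9.** Let $R$ be $F$-finite, $\mathcal C$ an $R$-Cartier algebra, and $M$ a coherent $F$-pure $\mathcal C$-module. Then $M$ has a smallest $\mathcal C$-submodule $\tau(M,\mathcal C)$ agreeing with $M$ generically. Its formation commutes with every localization. For $d\in R$, $(M_d,\mathcal C_d)$ is $F$-regular if and only if $\tau(M,\mathcal C)_d=M_d$. Hence the $F$-regular locus is the open dense subset $\operatorname{Supp}M\setminus\operatorname{Supp}(M/\tau)$ of $\operatorname{Supp}M$.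

*Proof.* For $M=0$ everything is trivial. Otherwise take $\eta_i$ and $c_i$ from Lemma 8 and put $\tau=\mathcal C\big(\sum_ic_iM\big)$.

**Step 1: from a power of $c_i$ to $c_i$ itself.** We show: *if $N\subseteq M$ is a $\mathcal C$-submodule with $N_{\eta_i}=M_{\eta_i}$, then $c_iM\subseteq N$.* By Lemma 8 and finite generation, $c_i^kM\subseteq N$ for some $k$, which may depend on $N$. For $p^e\ge k$ and $\varphi\in\mathcal C_e$ we have $c_i\varphi(m)=\varphi(c_i^{p^e}m)\in\varphi(N)\subseteq N$, so $c_i\mathcal C_eM\subseteq N$. By Lemma 4(c), $M$ is the sum of the $\mathcal C_eM$ with $p^e\ge k$. Hence $c_iM\subseteq N$.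

**Step 2: $\tau$ is the smallest.** Since $c_i\notin\eta_i$, we have $(c_iM)_{\eta_i}=M_{\eta_i}$, so $\tau$ agrees with $M$ generically. If $N$ is any $\mathcal C$-submodule agreeing with $M$ generically, then $\sum_ic_iM\subseteq N$ by Step 1, so $\tau\subseteq N$.

**Step 3: localization.** Let $S\subseteq R$ be multiplicative; we show that $S^{-1}\tau$ is the smallest $\mathcal C$-submodule of $S^{-1}M$ agreeing with it generically. Let $I=\{i:\eta_i\cap S=\emptyset\}$; the $\eta_i$ with $i\in I$ are the generic points of $\operatorname{Supp}S^{-1}M$. So $S^{-1}\tau$ agrees with $S^{-1}M$ generically. Let $N'\subseteq S^{-1}M$ be any $\mathcal C$-submodule doing so, with preimage $N\subseteq M$. For $i\in I$ we have $N_{\eta_i}=N'_{\eta_i}=M_{\eta_i}$, so $c_iM\subseteq N$ by Step 1. For $i\notin I$ pick $s\in S\cap\eta_i$. Then $sc_i\in\bigcap_j\eta_j$, since $c_i\in\eta_j$ for $j\ne i$ and $s\in\eta_i$. This intersection is $\operatorname{Ann}M$, because $\operatorname{Ann}M$ is radical by Lemma 4(c). So $sc_iM=0$ and $S^{-1}(c_iM)=0$. Altogether $N'\supseteq\sum_iS^{-1}(c_iM)$, and as $N'$ is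 $\mathcal C$-stable, $N'\supseteq\mathcal C\sum_iS^{-1}(c_iM)=S^{-1}\tau$.

**Step 4: the locus.** For $S=\{d^k\}$: the pair $(M_d,\mathcal C_d)$ is $F$-pure, and it is $F$-regular exactly when the smallest submodule $\tau_d$ agreeing generically is $M_d$. In the same way, with $S=R\setminus\mathfrak p$, a point $\mathfrak p\in\operatorname{Supp}M$ is in the $F$-regular locus if and only if $\tau_{\mathfrak p}=M_{\mathfrak p}$, that is, $\mathfrak p\notin\operatorname{Supp}(M/\tau)$. The set $\operatorname{Supp}(M/\tau)$ is closed since $M/\tau$ is finitely generated, and it contains no $\eta_i$ since $\tau_{\eta_i}=M_{\eta_i}$; so its complement in $\operatorname{Supp}M$ is open and dense. $\square$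

In Example 2 the element $c_1=x$ is as in Lemma 8, so $\tau=\mathcal C(xR)=(x)$, since $(x)$ is stable. The $F$-regular locus is the complement of the origin.

## 8. F-purity at the generic point is necessary

Theorem 6 has a converse, as long as no single localization collapses $A$ to its fraction field.

**Theorem 10.** Let $A$ be an $F$-finite domain with fraction field $K$ such that $A_c\ne K$ for all $0\ne c\in A$. Let $M$ be any coherent module over an $A$-Cartier algebra $\mathcal C$. There is $0\ne c\in A$ such that $M_c$ has no proper $\mathcal C_c$-submodule $N$ with $N_K=M_K$ if and only if $\mathcal C_+M_K=M_K$.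

The simplest failure is $A=\mathbb F_p[x]$, $\mathcal C=\mathcal C_0=A$, $M=A$: every nonzero ideal is a $\mathcal C$-submodule, and every $A_c$ with $c\neq 0$ has proper nonzero ideals. The proof finds this picture inside $M/\mathcal C_+M$.

*Proof.* **Step 1: "if".** Theorem 6 gives $c$ with (4). Let $N'\subseteq M_c$ be a $\mathcal C_c$-submodule with $N'_K=M_K$. Its preimage $N\subseteq M$ satisfies $N_K=M_K$, so $N'=N_c=M_c$.

**Step 2: "only if".** Suppose $\mathcal C_+M_K\ne M_K$, and put $Q=M/\mathcal C_+M$, a finitely generated $A$-module with $Q_K\ne0$. Let $0\ne c\in A$; we produce a proper submodule of $M_c$. As $A_c\ne K$, the ring $A_c$ is not a field, so it has a nonzero maximal ideal $\mathfrak m$. Put $N=\mathcal C_+M_c+\mathfrak mM_c$. It is an $A_c$-submodule, and $\mathcal C_+N\subseteq\mathcal C_+M_c\subseteq N$, so it is a $\mathcal C_c$-submodule. Since $\mathfrak m\ne0$, $N_K=M_K$. Finally $M_c/N=Q_c/\mathfrak mQ_c$. The localization $(Q_c)_{\mathfrak m}$ is nonzero, because localizing it further gives $Q_K\ne0$. By Nakayama's lemma $(Q_c)_{\mathfrak m}/\mathfrak m(Q_c)_{\mathfrak m}\ne0$,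 so $Q_c/\mathfrak mQ_c\ne0$ and $N$ is proper. $\square$

## 9. A polynomial ring over a field with infinitely many p-independent elements

In the proof of Theorem 3, $F$-finiteness entered only through Theorem 2. It cannot be omitted, even for a polynomial ring in one variable and a principally generated algebra.

**Theorem 11.** For $R=\mathbb F_p(t_1,t_2,\dots)[x]$, which is not $F$-finite, there is a principally generated $\mathcal C$ acting on $M=R$ with $(R,\mathcal C)$ $F$-pure but not generically $F$-regular.

The target is a $p^{-1}$-linear $\chi:R\to R$ with $\chi(1)=1$ that preserves infinitely many maximal ideals $(x-t_1),(x-t_2),\dots$ at once: a single $c\ne0$ removes only finitely many of them. The device is to replace $t_j$ by $x$, up to $p$-th powers. Modulo $x-t_j$ this replacement does nothing for $t_j$, and it treats all $j$ alike.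

*Proof.* Let $K=\mathbb F_p(t_1,t_2,\dots)$.

**Step 1: a basis of $K$ over $K^p$.** We show that the monomials $t^a=\prod_jt_j^{a_j}$ with $0\le a_j<p$ and almost all $a_j=0$ form a basis of $K$ over $K^p$. Put $K_k=K^p(t_1,\dots,t_k)$, which is $\mathbb F_p(t_1,\dots,t_k,t_{k+1}^p,t_{k+2}^p,\dots)$. The derivation $\partial/\partial t_{k+1}$ of $K$ vanishes on $K_k$ and not on $t_{k+1}$, so $t_{k+1}\notin K_k$. The minimal polynomial of $t_{k+1}$ over $K_k$ divides $x^p-t_{k+1}^p=(x-t_{k+1})^p$, so it is $(x-t_{k+1})^m$ with $1\le m\le p$. Its coefficient at $x^{m-1}$ is $-mt_{k+1}$, which for $m<p$ would force $t_{k+1}\in K_k$. So $m=p$, and $1,t_{k+1},\dots,t_{k+1}^{p-1}$ is a basis of $K_{k+1}$ over $K_k$. Multiplying bases along the tower $K^p=K_0\subset K_1\subset\cdots$ and using $K=\bigcup_kK_k$ gives the claim.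

In particular $K$ is not finite over $K^p$. Since $K=R/xR$, the ring $R$ is not $F$-finite by Lemma 4(d).

**Step 2: construction of $\chi$.** Put $G=K^p[x]$. By Step 1, $R=K[x]$ is a free $G$-module with basis the $t^a$. Also $R^p=K^p[x^p]\subseteq G$, and $G=\bigoplus_{i<p}R^px^i$. Define
$$\rho:R\to G,\quad G\text{-linear with } \rho(t^a)=x^{|a|},\ |a|=\sum_ja_j;\qquad \chi_0:G\to R,\quad \chi_0\Big(\sum_{i<p}r_i^px^i\Big)=r_0 .$$
The map $\chi_0$ is well defined since $p$-th roots in $R$ are unique. It is additive with $\chi_0(r^pg)=r\chi_0(g)$ for $r\in R$, $g\in G$. Put $\chi=\chi_0\rho$. As $\rho$ is $G$-linear, hence $R^p$-linear, $\chi$ is $p^{-1}$-linear on $R$, and $\chi(1)=\chi_0(1)=1$.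

**Step 3: $\chi$ preserves $(x-t_j)R$ for every $j$.** By additivity it is enough to consider $\chi\big((x-t_j)\,g\,\mu\, t_j^b\big)$, where $g\in G$, $0\le b<p$, and $\mu$ is a basis monomial not involving $t_j$, of total degree $m$. For the first summand,
$$\chi(x\,g\,\mu\,t_j^b)=\chi_0(g\,x^{m+b+1}).$$
If $b<p-1$, then $\mu t_j^{b+1}$ is again a basis monomial and $\chi(t_jg\mu t_j^b)=\chi_0(gx^{m+b+1})$, so the difference is $0$. If $b=p-1$, then $t_jg\mu t_j^{b}=t_j^pg\mu$ with $t_j^p\in R^p$, so
$$\chi\big((x-t_j)g\mu t_j^{p-1}\big)=\chi_0(x^p\,gx^{m})-\chi_0(t_j^p\,gx^{m})=(x-t_j)\,\chi_0(gx^{m}) .$$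
In both cases the value lies in $(x-t_j)R$.

**Step 4: conclusion.** Let $\mathcal C=\bigoplus_iX^iR$ with $rX=Xr^p$ and $\deg X=1$, where $X$ acts on $R$ as $\chi$. It is principally generated, and $(R,\mathcal C)$ is $F$-pure since $\chi(r^p)=r\chi(1)=r$. Suppose $\operatorname{Spec}R_c$ is dense in $\operatorname{Spec}R$. Then $c\ne0$ is a polynomial with finitely many roots, so $c(t_j)\ne0$ for some $j$. The prime element $x-t_j$ divides no power of $c$, so $(x-t_j)R_c$ is a proper ideal of $R_c$. By Step 3 and Lemma 4(a) it is a $\mathcal C_c$-submodule, and as a nonzero ideal it agrees with $R_c$ generically. Hence $(R_c,\mathcal C_c)$ is not $F$-regular for any such $c$. $\square$
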